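\title{Alternating monodromy over purely transcendental subfields of complex function fields}

\begin{abstract}
Let $F$ be a finitely generated extension of $\mathbb C$ of transcendence degree $n\ge1$. We prove that for every sufficiently large $m$ the field $F$ is an extension of degree $m$ of a subfield $L\simeq\mathbb C(x_1,\dots,x_n)$ such that the Galois group of the normal closure is the alternating group $A_m$. This confirms a conjecture posed by Brivio and Pirola. We write $F$ as the function field of a curve over $K=\mathbb C(t_1,\dots,t_{n-1})$ with two rational points and a rational theta characteristic, and we solve the equation $s^2=df$ over $K$. The equation is a system of quadrics; the Tsen--Lang--Nagata theorem provides an isotropic subspace from which the solutions are parametrized rationally, and a dimension count shows that for a general solution the local monodromy of $f$ at each finite branch point is a $3$-cycle.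
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L\subset F$ be a finite separable field extension of degree $m$, and let $\widetilde F$ be a normal closure of $F$ over $L$. The Galois group of $\widetilde F$ over $L$ permutes the $m$ embeddings of $F$ into $\widetilde F$ over $L$ or, equivalently, the roots of the minimal polynomial of a primitive element. The action is faithful and transitive. We call the resulting permutation group the \emph{monodromy group} of the extension and denote it by $\operatorname{Mon}(F/L)\subset S_m$.

A finitely generated extension $F$ of $\mathbb C$ of transcendence degree $n$ is finite over the subfield $L\simeq\mathbb C(x_1,\dots,x_n)$ generated by any transcendence basis. Geometrically, $L$ is a dominant rational map of finite degree from a model of $F$ to $\mathbb P^n$, and the degree and the monodromy group are its first invariants. One may fix $F$ and ask which pairs occur. This paper concerns the alternating groups.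

\medskip
\noindent\textbf{Problem.} \emph{Let $F$ be a finitely generated extension of $\mathbb C$ of transcendence degree $n\ge1$. Is there an integer $M(F)$ such that for every $m>M(F)$ there is a subfield $\mathbb C\subset L\subset F$, isomorphic to $\mathbb C(x_1,\dots,x_n)$ as a $\mathbb C$-algebra, with $[F:L]=m$ and $\operatorname{Mon}(F/L)=A_m$?}
\medskip

For $n=2$ the answer is known to be yes. The conjecture that it is yes for every $n$ is posed by Brivio and Pirola \cite{BP}. We prove the conjecture by an argument that treats all $n\ge1$ at once.

To see what is at stake, take $n=1$. Then $F$ is the function field of a curve $X$, $L=\mathbb C(f)$, and $m$ is the degree of $f:X\to\mathbb P^1$. The monodromy group is generated by the local monodromies at the finite branch points, whose cycle lengths are the ramification indices (Section~\ref{sec:criterion}). If each such branch point carries a single ramified point of index $2$, the generators are transpositions, and a transitive group generated by transpositions is $S_m$. To reach $A_m$ one replaces transpositions by the simplest even permutations, the $3$-cycles, and asks that $df$ have only double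 zeros. Covers of $\mathbb P^1$ with such local monodromy are easy to produce from permutations by Riemann's existence theorem, but then the curve is an output of the construction, whereas here it is prescribed.

A count suggests that the answer is nevertheless yes. A form with even divisor is a square $s^2$, where $s$ is a rational section of a line bundle $\mathcal L$ with $\mathcal L^{\otimes2}\cong\omega_X$. If $X$ has genus $g$, the sections of $\mathcal L$ with a pole of order at most $N\ge g$ at one point form a vector space of dimension $N$, while the exactness of $s^2$ imposes $2g$ quadratic conditions, a number independent of $N$. So solutions abound for large $N$. For $n\ge2$ we view $F$ as the function field of a curve over a field $K$ that is not algebraically closed, and the bundle $\mathcal L$, the poles and the solution $s$ must all be found over $K$. Our result is the following.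

\begin{theorem}\label{thm:main}
Let $F/\mathbb C$ be finitely generated of transcendence degree $n\ge1$. There are a purely transcendental subfield $K=\mathbb C(t_1,\dots,t_{n-1})\subset F$, algebraically closed in $F$, and an integer $M(F)$ such that for every $m>M(F)$ there is $f\in F$ with $[F:K(f)]=m$ and
\[
\operatorname{Mon}(F/K(f))=\operatorname{Mon}(F\bar K/\bar K(f))=A_m .
\]
Moreover, over each finite branch point the geometric cover defined by $f$ has exactly one ramified point, and its ramification index is $3$.
\end{theorem}

Since $F$ is algebraic over $L=K(f)=\mathbb C(t_1,\dots,t_{n-1},f)$, these $n$ generators are algebraically independent and $L\simeq\mathbb C(x_1,\dots,x_n)$. Hence the Problem has a positive answer for every $n\ge1$. The restriction to large $m$ cannot be dropped: $m=2$ never occurs, and $M(F)$ cannot be bounded in terms of $n$ alone (Section~\ref{sec:complements}).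

Section~\ref{sec:criterion} gives a criterion for $\operatorname{Mon}(F/K(f))=A_m$ in terms of the poles and critical points of $f$. Section~\ref{sec:examples} translates it into the equation $s^2=df$ and solves that equation by hand in genus $0$ and $1$. Section~\ref{sec:fibration} constructs the curve over $K$. Sections \ref{sec:quadrics}--\ref{sec:count} write the equation as a system of quadrics, show that its linearizations are onto, parametrize its solutions over $K$, and show that a general solution satisfies the criterion.

\subsection*{Conventions}
For a field $K$ of characteristic $0$ we write $k=\bar K$ for an algebraic closure. A \emph{curve} over $K$ is smooth, projective and geometrically connected. If $X$ is a curve with function field $F$, then $X$ is geometrically integral, so $K$ is algebraically closed in $F$, and $Fk=F\otimes_Kk$ is a field, the function field $k(X)$ of $X_k$. We write $\omega$ for the canonical bundle of $X$ over $K$ and $d$ for the $K$-linear differential; its kernel on $F$ is $K$. A \emph{theta characteristic} is a line bundle $\mathcal L$ with $\mathcal L^{\otimes2}\cong\omega$; it has degree $g-1$. Sections of $\mathcal E(D)$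 are regarded as rational sections of $\mathcal E$ with divisor $\ge-D$, and such a section \emph{generates} $\mathcal E(D)$ at $x$ if its order at $x$ is exactly $-\operatorname{mult}_xD$. We use the Riemann--Roch theorem in the form: if $\deg\mathcal E\ge2g-1$, then $H^1(\mathcal E)=0$ and $h^0(\mathcal E)=\deg\mathcal E+1-g$. The residue theorem says that the residues of a rational $1$-form on $X_k$ add up to $0$. Points of varieties over $k$ are $k$-points, and the dimension of a constructible set is that of its closure.

\section{A criterion for alternating monodromy}\label{sec:criterion}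

A transitive group $G\subset S_m$ is \emph{primitive} if it preserves no partition of $\{1,\dots,m\}$ into blocks of equal size $\beta$ with $1<\beta<m$. Jordan's theorem states that a primitive group containing a $3$-cycle contains $A_m$.

\begin{lemma}\label{lem:3cycles}
Let $m\ge3$. A transitive subgroup $G\subset S_m$ generated by $3$-cycles is $A_m$.
\end{lemma}

\begin{proof}
Suppose that $G$ preserves a partition into blocks of size $\beta$ with $1<\beta<m$. A $3$-cycle acts on the set of blocks with order $1$ or $3$. In the second case it permutes three blocks cyclically and so moves at least $3\beta\ge6$ points, which is impossible. Hence every generator fixes every block, and $G$ is not transitive. So $G$ is primitive, $G\supset A_m$ by Jordan's theorem, and $G\subset A_m$ because the generators are even.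
\end{proof}

We recall two standard tools.

\emph{Inertia.} Let $f:X_k\to\mathbb P^1_k$ be nonconstant of degree $m$, let $G_{\mathrm{geo}}=\operatorname{Mon}(k(X)/k(f))$, and let $\widetilde X$ be the curve of the normal closure. The stabilizer in $G_{\mathrm{geo}}$ of a point of $\widetilde X$ over $b\in\mathbb P^1$ is an \emph{inertia group} over $b$. In characteristic $0$ it is cyclic, and the cycle lengths of a generator are the ramification indices of the points of $X_k$ over $b$.

\emph{Discriminants.} Let $L$ be a field of characteristic $0$ and $A$ a finite product of finite extensions of $L$, with basis $a_1,\dots,a_m$. The class $\operatorname{disc}(A/L)$ of $\det(\operatorname{Tr}(a_ia_j))$ in $L^*/L^{*2}$ does not depend on the basis, is multiplicative on products (the trace form is then block diagonal), and is compatible with extension of $L$. If $A=L[T]/(\varphi)$ and $\varphi$ has roots $\theta_1,\dots,\theta_m$, it is the class of $\prod_{i<j}(\theta_i-\theta_j)^2$. A permutation of the roots multiplies $\prod_{i<j}(\theta_i-\theta_j)$ by its sign, so for a field $A$ we have $\operatorname{Mon}(A/L)\subset A_m$ if and only if $\operatorname{disc}(A/L)$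 is trivial.

\begin{proposition}\label{prop:criterion}
Let $K\supset\mathbb C$ be a field, $X$ a curve over $K$ with function field $F$, $P\ne Q$ two points of $X(K)$, and $\varepsilon\in\{0,1\}$. Let $f\in F$ satisfy:
\begin{itemize}
\item[(a)] $f$ has a pole of odd order $r\ge3$ at $P$, a simple pole at $Q$ if $\varepsilon=1$, and no other pole on $X_k$;
\item[(b)] over each finite branch point of $f:X_k\to\mathbb P^1_k$ there is exactly one ramified point, and its ramification index is $3$.
\end{itemize}
Then $[F:K(f)]=m:=r+\varepsilon$ and $\operatorname{Mon}(F/K(f))=\operatorname{Mon}(Fk/k(f))=A_m$.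
\end{proposition}

\begin{proof}
We have $Fk=F\otimes_{K(f)}k(f)$, so $[F:K(f)]=[Fk:k(f)]$ is the degree $r+\varepsilon$ of the polar divisor of $f$, and a primitive element of $F/K(f)$ is a primitive element of $Fk/k(f)$ with the same minimal polynomial $\varphi$.

\emph{The geometric group.} Let $H\subset G_{\mathrm{geo}}$ be the subgroup generated by all inertia groups over finite points of $\mathbb P^1$. It is normal, since this family of subgroups is stable under conjugation. Its fixed field is a Galois extension of $k(f)$, of degree $e$ say, ramified only over $\infty$. The points over $\infty$ contribute at most $e-1$ to the Riemann--Hurwitz formula, so $-2\le-2e+(e-1)$, which forces $e=1$ and $H=G_{\mathrm{geo}}$. By (b) each nontrivial inertia group over a finite point is generated by a $3$-cycle. Lemma~\ref{lem:3cycles} gives $G_{\mathrm{geo}}=A_m$.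

\emph{The arithmetic group.} Let $G=\operatorname{Mon}(F/K(f))$. Restriction to the splitting field of $\varphi$ over $K(f)$ embeds $G_{\mathrm{geo}}$ in $G$ compatibly with the actions on the roots of $\varphi$, so $G\supset A_m$. It remains to show that the discriminant $\delta\in K(f)^*$ of $\varphi$ is a square in $K(f)$. Write $\delta=c\rho^2D$ with $c\in K^*$, $\rho\in K(f)^*$ and $D\in K[f]$ monic and squarefree. Since $G_{\mathrm{geo}}=A_m$, $\delta$ is a square in $k(f)$, and hence so is $D$. In characteristic $0$ the polynomial $D$ stays squarefree over $k$, so $D=1$. Thus only the constant $c$ is in question, and it can be read off at any one point of $\mathbb P^1$ whose fiber we understand over $K$. By (a) this is the case at $\infty$.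

Put $z=1/f$. The algebra $F\otimes_{K(f)}K((z))$ is the product of the completions of $F$ at the poles of $f$. As $P$ is $K$-rational, the completion at $P$ is $K((\tau))$ for a local parameter $\tau$, and $z=\alpha\tau^ru$ with $\alpha\in K^*$, $u\in1+\tau K[[\tau]]$. The binomial series gives an $r$-th root of $u$ in $1+\tau K[[\tau]]$; replacing $\tau$ by $\tau u^{1/r}$ we get $z=\alpha\tau^r$ and
\[
K((\tau))=K((z))[T]/(T^r-z/\alpha).
\]
The discriminant of $T^r-z/\alpha$ is $\pm r^r(z/\alpha)^{r-1}$. It is a square in $K((z))$, because $r-1$ is even and $\pm r^r$ is a square in $\mathbb C\subset K$. If $\varepsilon=1$, then $z$ is a local parameter at the $K$-point $Q$, the completion there is $K((z))$ itself, and its discriminant is $1$. Hence $\delta$, and with it $c=\delta/\rho^2$, is a square in $K((z))$. A square root of $c$ has order $0$ in $z$, and its constant term $c_0\in K$ satisfies $c_0^2=c$. So $\delta$ is a square in $K(f)$ and $G=A_m$.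
\end{proof}

\begin{remark}\label{rem:criterion}
The second point is forced by parity: a single pole of even order $m$ has an $m$-cycle, an odd permutation, as local monodromy. The hypothesis $K\supset\mathbb C$ is needed for the arithmetic group: for $f=x^3$ on $\mathbb P^1_{\mathbb Q}$ the discriminant of $T^3-f$ is $-27f^2$, so the geometric group is $A_3$ but the group over $\mathbb Q(f)$ is $S_3$. The rationality of the poles is needed as well. If the poles were two points of odd order $r$ conjugate over $K'=K(\sqrt a)\neq K$, the tower formula for $K((z))\subset K'((z))\subset K'((\tau))$ would give the local discriminant $a^r$ times the norm of a square, which is not a square in $K((z))$.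
\end{remark}

\section{The equation $s^2=df$ in genus $0$ and $1$}\label{sec:examples}

Let $f$ be a nonconstant function on a curve $X$ over $K$. At a point of ramification index $e$ the form $df$ has order $e-1$ if $f$ is regular there and $-e-1$ if $f$ has a pole. If $f$ is as in Proposition~\ref{prop:criterion}, all indices are odd and $\operatorname{div}(df)=2D$. The divisor $D$ is Galois invariant, so $\mathcal L=\mathcal O(D)$ is defined over $K$; the isomorphism $\mathcal O(2D)\cong\omega$, $1\mapsto df$, makes it a theta characteristic; and the rational section $s=1$ of $\mathcal L$ satisfies $s^2=df$. So a theta characteristic over $K$ is unavoidable.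

Conversely, fix a theta characteristic $\mathcal L$ with an isomorphism $\mathcal L^{\otimes2}\cong\omega$, so that a product of two rational sections of $\mathcal L$ is a rational $1$-form, and suppose $s^2=df$. A pole of order $j$ of $s$ is a pole of order $2j-1$ of $f$, and a zero of order $j$ of $s$ is a point of ramification index $2j+1$. The hypotheses of Proposition~\ref{prop:criterion} become conditions on $s$:
\begin{itemize}
\item[(E)] $s^2$ is exact;
\item[(P)] $s$ has a pole of order $N\geq 2$ at $P$, a simple pole at $Q$ if $\varepsilon=1$, and no other pole;
\item[(Z)] the zeros of $s$ are simple, and $f$ takes distinct values at them.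
\end{itemize}
Then $m=2N-1+\varepsilon$.

\begin{example}[genus $0$]\label{ex:genus0}
Let $X=\mathbb P^1_{\mathbb C}$ with coordinate $x$, $P=\infty$, $Q=0$. The form $dx$ has divisor $-2P$, so $\mathcal L=\mathcal O(-P)$ has a rational section $e$ with a simple pole at $P$ and $e^2=dx$.

For $\varepsilon=0$ take $s=p(x)e$ with a polynomial $p$ of degree $N-1$. Condition (E) is empty, and $f=\int p^2\,dx$ has degree $2N-1$. If $p$ is real with $N-1\ge1$ distinct real roots, then $f$ is strictly increasing on $\mathbb R$, so (Z) holds and the group is $A_{2N-1}$. For $p=x^2-1$ we get $f=\frac15x^5-\frac23x^3+x$ with critical values $f(\pm1)=\pm\frac8{15}$ and group $A_5$.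

For $\varepsilon=1$ take $s=(a/x+b+\cdots)e$. Now (E) says that $\operatorname{Res}_0(s^2)=2ab$ vanishes. This quadric is reducible, and since we want $a\ne0$ it reduces to the linear condition $b=0$. For $s=(x-1/x)e$ we get $f=\frac13x^3-2x-\frac1x$ of degree $4$, with critical values $f(\pm1)=\mp\frac83$ and group $A_4$.

Both parts of (Z) are needed. For $s=x^2e$, with a double zero, $f=x^5/5$ has cyclic group of order $5$. For $s=3x(x^3+1)e$ the zeros are simple, but $f=(x^3+1)^3$ takes the same value at three of them; it factors through $x\mapsto x^3$, so its group is imprimitive and differs from $A_9$.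
\end{example}

\begin{example}[genus $1$]\label{ex:genus1}
Let $X$ be the curve $y^2=x^3+ax+b$ over $K$, with $P$ the point at infinity. The form $\eta=dx/y$ has neither zeros nor poles, so we may take $\mathcal L=\mathcal O\cdot e$ with $e^2=\eta$. No nonzero combination of $\eta$ and $x\eta$ is exact: it has a pole of order at most $2$ at $P$ and no other, so a primitive would have at most one simple pole and would be constant. Write $\equiv$ for congruence modulo exact forms. From $y\eta=dx$, $xy\eta=d(x^2/2)$, $dy=\frac12(3x^2+a)\eta$ and $d(xy)=(\frac52x^3+\frac32ax+b)\eta$ we get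
\[
y\eta\equiv xy\eta\equiv0,\qquad x^2\eta\equiv-\tfrac a3\eta,\qquad y^2\eta=(x^3+ax+b)\eta\equiv\tfrac{3b}5\eta+\tfrac{2a}5x\eta .
\]
For $s=(\alpha+\beta x+\gamma y)e\in H^0(\mathcal L(3P))$ this gives
\[
s^2\equiv\bigl(\alpha^2-\tfrac a3\beta^2+\tfrac{3b}5\gamma^2\bigr)\eta+\bigl(2\alpha\beta+\tfrac{2a}5\gamma^2\bigr)x\eta .
\]
So (E) is a system of $2g=2$ quadrics. Take $K=\mathbb C(t)$, $a=0$, $b=t$. The system is $\alpha\beta=0$, $\alpha^2=-\frac{3t}5\gamma^2$. Over $k$ it has solutions with $\gamma\ne0$, for which $f$ has degree $5$. Over $K$ the only solutions are $s=\beta xe$, because $-3t/5$ is not a square, and for these $f=\frac23\beta^2y$ has degree $3$.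
\end{example}

The second example isolates the difficulty. An existence theorem for $K$-rational zeros of quadrics gives some solution of (E), but no control on its pole order, let alone on its zeros. We need $K$-rational solutions that are Zariski dense in the variety of solutions with exact pole order, so that the degenerate ones can be avoided.

\section{A curve with two rational points and a rational theta characteristic}\label{sec:fibration}

\begin{proposition}\label{prop:fibration}
Let $F/\mathbb C$ be finitely generated of transcendence degree $n\ge1$. There is a purely transcendental subfield $K=\mathbb C(t_1,\dots,t_{n-1})\subset F$ such that $F$ is the function field of a curve $X$ over $K$ that has two distinct points $P,Q\in X(K)$ and a line bundle $\mathcal L$ over $K$ with $\mathcal L^{\otimes2}\cong\omega$.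
\end{proposition}

The idea is visible for $n=2$. Let $X$ be the generic member of a pencil in a very ample class $H$ on a surface $X'$. By adjunction $\omega_X=(\omega_{X'}\otimes H)|_X$, so if $\omega_{X'}\otimes H=B^{\otimes2}$, then $B|_X$ is a theta characteristic over $K$. If $E_p\subset X'$ is an exceptional curve on which $H$ has degree $1$, it cuts out a $K$-point of $X$. Blowing up a point adds $E_p$ to the canonical class, and the twist by $-E_p$ in $H$ cancels it, so the two requirements are compatible. In dimension $n$ the canonical class gains $(n-1)E_p$, and there are $n-1$ classes $H_i$ to cancel it.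

\begin{proof}
If $n=1$, take $K=\mathbb C$ and the smooth projective model $X$. Choose a line bundle $\mathcal L_0$ of degree $g-1$; since $\operatorname{Pic}^0(X)$ is divisible, $\omega\otimes\mathcal L_0^{-2}=\mathcal L_1^{2}$ with $\mathcal L_1$ of degree $0$, and $\mathcal L=\mathcal L_0\otimes\mathcal L_1$ works.

Let $n\ge2$.

\emph{The line bundles.} Let $X_0$ be a smooth projective model of $F$ (Hironaka), $A$ an ample line bundle, $p\ne q$ two points, $\sigma:X'\to X_0$ the blow-up of $\{p,q\}$, and $E=E_p+E_q$ the exceptional divisor. Then $E_p\cong\mathbb P^{n-1}$, $\mathcal O(-E)|_{E_p}\cong\mathcal O(1)$, the same holds for $q$, and $\omega_{X'}=\sigma^*\omega_{X_0}((n-1)E)$. For a suitable $a'$ the bundle $\sigma^*A^{a'}(-E)$ is the pullback of $\mathcal O(1)$ under a closed embedding $X'\to X_0\times\mathbb P^l$ over $X_0$ (Hartshorne, II.7.10). For all large $a''$ the bundle $A^{a''}$ is very ample, and then $\sigma^*A^{a'+a''}(-E)$ is very ample by the Segre embedding. So there is an even $a$ with $\sigma^*A^a(-E)$ very ample. Choose an even $b$ with $A^b$ and $\omega_{X_0}^{-1}\otimes A^b$ globally generated, and put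
\[
H_1=\sigma^*(\omega_{X_0}^{-1}\otimes A^{a+b})(-E),\qquad H_i=\sigma^*A^{a+b}(-E)\quad(2\le i\le n-1).
\]
Each $H_i$ is the tensor product of a very ample and a globally generated bundle, hence very ample, and $H_i|_{E_p}\cong\mathcal O(1)$. Moreover
\[
\omega_{X'}\otimes H_1\otimes\dots\otimes H_{n-1}=\sigma^*A^{(a+b)(n-1)}=B^{\otimes2},\qquad B=\sigma^*A^{(a+b)(n-1)/2}.
\]

\emph{The family of complete intersection curves.} Let $S=\prod_iH^0(X',H_i)$ and
\[
\mathcal C=\{(x,\alpha)\in X'\times S:\ \alpha_i(x)=0\text{ for all }i\}.
\]
Since the $H_i$ are globally generated, $\mathcal C\to X'$ is a vector bundle of rank $\dim S-(n-1)$, so $\mathcal C$ is smooth and irreducible of dimension $\dim S+1$. The projection $\mathcal C\to S$ is proper, and it is surjective because $n-1$ ample divisors on a projective variety of dimension $n$ meet. By generic smoothness it is smooth of relative dimension $1$ over a dense open set $S^\circ\subset S$. By Bertini's theorem a general member of a very ample linear system on a smooth connected projective variety of dimension $\ge2$ is smooth and connected; applying this $n-1$ times, we see that the fiber over a general point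 of $S$ is connected. The number of geometric components of the fibers of a smooth proper morphism is locally constant, and $S^\circ$ is connected, so all fibers over $S^\circ$ are geometrically connected.

\emph{An $(n-1)$-dimensional subfamily birational to $X'$.} Choose $\alpha\in S^\circ(\mathbb C)$, with fiber the curve $C_0$, and $\beta_i\in H^0(H_i)$ not vanishing identically on $C_0$. Let $T^\circ\ni0$ be the preimage of $S^\circ$ under the map $\mathbb A^{n-1}\to S$, $t\mapsto(\alpha_i-t_i\beta_i)_i$, and let $\Gamma=\mathcal C\times_ST^\circ\subset X'\times T^\circ$. It is smooth over the irreducible variety $T^\circ$ with irreducible fibers, hence irreducible. The open subset $\Gamma^\circ$ where all $\beta_i\ne0$ is nonempty, since it meets the irreducible curve $C_0$. On $\Gamma^\circ$ the equations read $t_i=\alpha_i/\beta_i$, so $\Gamma^\circ$ is a graph, and projection identifies it with an open subset of $X'$. Hence $\mathbb C(\Gamma)=F$ with $t_i=\alpha_i/\beta_i$. As $\Gamma\to T^\circ$ is surjective, $K=\mathbb C(T^\circ)=\mathbb C(t_1,\dots,t_{n-1})$ is a purely transcendental subfield of $F$.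

\emph{The generic fiber.} Let $X$ be the generic fiber of $\Gamma\to T^\circ$. It is a curve over $K$ with function field $F$, and it is the zero scheme in $X'_K$ of a section of $\bigoplus H_i$, of codimension $n-1$. By adjunction $\omega_X\cong(\omega_{X'}\otimes\bigotimes H_i)|_X=(B|_X)^{\otimes2}$; put $\mathcal L=B|_X$. The intersection $X\cap(E_p)_K$ is defined in $\mathbb P^{n-1}_K$ by $n-1$ linear forms in $n$ variables over $K$, so it has a $K$-point $P$. In the same way $X\cap(E_q)_K$ has a $K$-point $Q$, and $P\ne Q$ because $E_p\cap E_q=\emptyset$.
\end{proof}

From now on $K,X,P,Q,\mathcal L$ and an isomorphism $\mathcal L^{\otimes2}\cong\omega$ over $K$ are fixed. Let $g$ be the genus of $X$, and put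
\[
Y=X\setminus\{P\},\qquad Y^\circ=X\setminus\{P,Q\}.
\]
The curve $Y$ is affine, and $\Gamma(Y,\mathcal E)=\bigcup_NH^0(\mathcal E(NP))$ for every line bundle $\mathcal E$. Spaces of sections over $k$ arise from those over $K$ by tensoring with $k$, and we use the same letters for both when the field is clear from the context.

\section{Exactness as a system of $2g$ quadrics}\label{sec:quadrics}

Let $\varepsilon\in\{0,1\}$. The function $f$ and the form $df=s^2$ are to lie in
\[
\mathcal O_\varepsilon=\Gamma(Y,\mathcal O(\varepsilon Q)),\qquad \Omega_\varepsilon=\{\eta\in\Gamma(Y,\omega(2\varepsilon Q)):\operatorname{Res}_Q\eta=0\}.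
\]
Note that $\Omega_0=\Gamma(Y,\omega)$. The next lemma says that the obstruction to exactness lies in the same space of dimension $2g$ for both values of $\varepsilon$.

\begin{lemma}\label{lem:derham}
The quotient $\Omega_0/d\mathcal O_0$ has dimension $2g$. If $\eta_1,\dots,\eta_{2g}\in\Omega_0$, defined over $K$, represent a basis, then $\Omega_\varepsilon=\bigoplus_jK\eta_j\oplus d\mathcal O_\varepsilon$ for $\varepsilon=0,1$, and the same holds over $k$.
\end{lemma}

\begin{proof}
Let $N\ge\max(1,2g-1)$. By Riemann--Roch, $h^0(\omega((N+1)P))=g+N$ and $\dim dH^0(\mathcal O(NP))=(N+1-g)-1=N-g$. In characteristic $0$, for $h\in\mathcal O_0$ the form $dh$ has pole order $\le N+1$ at $P$ if and only if $h$ has pole order $\le N$. So the image of $H^0(\omega((N+1)P))$ in $\Omega_0/d\mathcal O_0$ has dimension $(g+N)-(N-g)=2g$ for every such $N$. These images increase and exhaust the quotient, which settles $\varepsilon=0$.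

Let $\varepsilon=1$. By Riemann--Roch there is $\varphi\in\mathcal O_1$ with a pole of order exactly $1$ at $Q$. Then $d\varphi$ has a double pole and no residue at $Q$. Since $Q$ is $K$-rational, for $\eta\in\Omega_1$ some $\eta-\mu\,d\varphi$ with $\mu\in K$ has at most a simple pole at $Q$; its residue is $0$, so it lies in $\Omega_0$. This shows $\Omega_1=\sum_jK\eta_j+d\mathcal O_1$. If $\sum c_j\eta_j=dh$ with $h\in\mathcal O_1$, then $dh$ is regular at $Q$, so $h$ is regular at $Q$, $h\in\mathcal O_0$, and all $c_j=0$. Tensoring with $k$ gives the last assertion.
\end{proof}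

Fix the $\eta_j$. Every $\eta\in\Omega_\varepsilon$ is uniquely
\[
\eta=\sum_jc_j(\eta)\eta_j+d\gamma(\eta),\qquad\gamma(\eta)\in\mathcal O_\varepsilon\text{ modulo constants}.
\]
The maps $c=(c_1,\dots,c_{2g})$ and $\gamma$ are linear and defined over $K$, and by uniqueness they do not depend on $\varepsilon$ on $\Omega_0\subset\Omega_1$. The form $\eta$ is exact if and only if $c(\eta)=0$, and then $\gamma(\eta)$ is its primitive. To detect equal critical values we add one coordinate: for $x=(x_1,x_2)$ with $x_1\ne x_2$ in $Y^\circ$ put
\[
\Phi_x(\eta)=\bigl(c(\eta),\ \gamma(\eta)(x_1)-\gamma(\eta)(x_2)\bigr)\in k^{2g+1}.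
\]
Thus $\Phi_x(\eta)=0$ means that $\eta=df$ with $f(x_1)=f(x_2)$.

We now define the vector space $U=U_N^\varepsilon$ in which $s$ is sought. Put $U^0_N=H^0(\mathcal L(NP))$. For $\varepsilon=1$ the square of a section of $\mathcal L(NP+Q)$ may have a residue at $Q$, and as in Example~\ref{ex:genus0} this quadratic condition factors. Let $\tau$ be a local parameter and $e$ a generator of $\mathcal L$ at $Q$, both over $K$, with $e^2=(h_0+h_1\tau+\cdots)d\tau$, $h_0\ne0$. For $u=(a/\tau+b+\cdots)e$ put $\lambda(u)=2bh_0+ah_1$. If also $v=(a'/\tau+b'+\cdots)e$, then
\begin{equation}\label{eq:res}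
\operatorname{Res}_Q(uv)=(ab'+a'b)h_0+aa'h_1=\tfrac12\bigl(a\lambda(v)+a'\lambda(u)\bigr).
\end{equation}
In particular $\operatorname{Res}_Q(u^2)=a\lambda(u)$. We want $a\ne0$, so we put $U^1_N=\ker\lambda\subset H^0(\mathcal L(NP+Q))$.

\begin{lemma}\label{lem:U}
Let $N\ge g+3$, $\varepsilon\in\{0,1\}$ and $U=U^\varepsilon_N$, a subspace of $H^0(\mathcal L(NP+\varepsilon Q))$ defined over $K$.
\begin{itemize}
\item[(a)] $H^0(\mathcal L(NP-Q))\subset U$, and $uv\in\Omega_\varepsilon$ for all $u,v\in U$.
\item[(b)] The $u\in U$ that generate $\mathcal L(NP+\varepsilon Q)$ at $P$ and at $Q$ form a nonempty open subset.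
\item[(c)] For an effective divisor $D$ of degree $2$ supported on $Y^\circ_k$, the subspace $U(-D)$ of sections vanishing along $D$ has codimension exactly $2$ in $U$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $\varepsilon=0$ there is nothing to prove. For $\varepsilon=1$, sections of $\mathcal L(NP-Q)$ have $a=b=0$, and \eqref{eq:res} vanishes on $\ker\lambda$.

(b) Each of the two conditions is the nonvanishing of a linear form on $U$, so it suffices to see that neither form is zero. All bundles below have degree at least $\deg\mathcal L((N-1)P-Q)=g+N-3\ge2g$, so Riemann--Roch computes their sections. At $P$ we use $H^0(\mathcal L(NP-Q))\supsetneq H^0(\mathcal L((N-1)P-Q))$ and (a). At $Q$ for $\varepsilon=0$ we use $H^0(\mathcal L(NP))\supsetneq H^0(\mathcal L(NP-Q))$. At $Q$ for $\varepsilon=1$, the map $u\mapsto(a,b)$ from $H^0(\mathcal L(NP+Q))$ to $k^2$ is onto because $H^1(\mathcal L(NP-Q))=0$; a section with $(a,b)=(1,-h_1/2h_0)$ lies in $U$ and has a pole at $Q$.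

(c) The subspace $U(-D)$ is the kernel of restriction to the $2$-dimensional space $H^0(\mathcal L|_D)$. Already $H^0(\mathcal L(NP-Q))$ maps onto it, since $\deg\mathcal L(NP-Q-D)=g+N-4\ge2g-1$.
\end{proof}

Condition (E) for $s\in U$ is the system $c(s^2)=0$ of $2g$ quadrics over $K$.

\section{The linearized equations are onto}\label{sec:onto}

The differential of $s\mapsto\Phi_x(s^2)$ at $u$ is $y\mapsto2\Phi_x(uy)$. Both the parametrization of the solutions and the dimension count need this map to be onto for most $u$, even when $y$ is confined to a fixed finite-dimensional space $W$, and uniformly in $x$. A stronger statement is easier to prove: once $N$ is large, the map $y\mapsto\Phi_x(uy)$ on $W$ can be prescribed at will.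

\begin{proposition}\label{prop:onto}
Let $W\subset\Gamma(Y_k,\mathcal L(-Q))$ be finite-dimensional. There is $N_0$ such that for all $N\ge N_0$ and all $x=(x_1,x_2)$ with $x_1\ne x_2$ in $Y^\circ$ the linear map
\[
H^0(\mathcal L(NP-Q))\to\operatorname{Hom}(W,k^{2g+1}),\qquad u\mapsto\bigl(y\mapsto\Phi_x(uy)\bigr),
\]
is surjective.
\end{proposition}

In this section we work over $k$. Let $\tau$ be a local parameter at $P$, so that $k(X)\subset k((\tau))$. For a line bundle $\mathcal E$ let $\widehat{\mathcal E}$ be the space of rational sections of $\mathcal E$ tensored over $k(X)$ with $k((\tau))$, and let $\widehat{\mathcal E}_j\subset\widehat{\mathcal E}$ consist of the elements of order $\ge j$ at $P$. On $\widehat\omega=k((\tau))\,d\tau$ the residue $\operatorname{Res}_P$ is the coefficient of $d\tau/\tau$. It kills $dG$ for $G\in k((\tau))$, so $\operatorname{Res}_P(G\,dh)=-\operatorname{Res}_P(h\,dG)$.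

To prove surjectivity we must show that no nonzero functional kills the image, so we need to describe the functionals on forms that factor through $\Phi_x$. In genus $0$ this is explicit.

\begin{example}\label{ex:log}
Let $X=\mathbb P^1$, $P=\infty$, with coordinate $\xi$, and expand at $\infty$:
\[
G=\log\frac{1-x_1/\xi}{1-x_2/\xi}=-\sum_{j\ge1}\frac{x_1^j-x_2^j}{j}\,\xi^{-j}.
\]
Since $\operatorname{Res}_\infty(d\xi/\xi)=-1$, we get $\operatorname{Res}_\infty(G\xi^{j-1}d\xi)=(x_1^j-x_2^j)/j=\Phi_x(\xi^{j-1}d\xi)$. So $\Phi_x$ is the residue against $G$. The differential $dG=\frac{d\xi}{\xi-x_1}-\frac{d\xi}{\xi-x_2}$ is rational, but $G$ is not, because the differential of a rational function has no residues.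
\end{example}

In general each functional that factors through $\Phi_x$ is the residue against a formal integral $G$ of a rational form. A functional killing the image in Proposition~\ref{prop:onto} gives a linear relation over $k(X)$ among such integrals, and there are no such relations other than those with constant coefficients. The two lemmas below make this precise.

\begin{lemma}\label{lem:duality}
Let $\mathcal M$ be a line bundle on $X_k$ and $\mathcal E=\omega\otimes\mathcal M^{-1}$.
\begin{itemize}
\item[(a)] If $\theta\in\widehat{\mathcal E}$ and $\operatorname{Res}_P(\mu\theta)=0$ for all $\mu\in\Gamma(Y,\mathcal M)$, then $\theta\in\Gamma(Y,\mathcal E)$.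
\item[(b)] Every linear functional on $\Gamma(Y,\mathcal M)$ is of the form $\mu\mapsto\operatorname{Res}_P(\mu\theta)$ with $\theta\in\widehat{\mathcal E}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal E(\infty P)=\varinjlim_i\mathcal E(iP)$. Then $H^0(\mathcal E(\infty P))=\Gamma(Y,\mathcal E)$, $H^1(\mathcal E(\infty P))=\varinjlim H^1(\mathcal E(iP))=0$, and $\mathcal E(\infty P)/\mathcal E(-jP)$ is the skyscraper sheaf at $P$ with stalk $\widehat{\mathcal E}/\widehat{\mathcal E}_j$. The long exact sequence gives
\[
H^1(\mathcal E(-jP))=\widehat{\mathcal E}\big/\bigl(\Gamma(Y,\mathcal E)+\widehat{\mathcal E}_j\bigr).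
\]
By Serre duality this space is dual to $H^0(\mathcal M(jP))$ through $(\mu,\theta)\mapsto\operatorname{Res}_P(\mu\theta)$. Thus every functional on $H^0(\mathcal M(jP))$ comes from some $\theta$, and $\theta$ gives the zero functional if and only if $\theta\in\Gamma(Y,\mathcal E)+\widehat{\mathcal E}_j$.

(a) For every $j$ we have $\theta=\alpha_j+\beta_j$ with $\alpha_j\in\Gamma(Y,\mathcal E)$ and $\beta_j\in\widehat{\mathcal E}_j$. Then $\alpha_{j+1}-\alpha_j=\beta_j-\beta_{j+1}$ lies in $\Gamma(Y,\mathcal E)\cap\widehat{\mathcal E}_j=H^0(\mathcal E(-jP))$, which is $0$ for $j>\deg\mathcal E$. So $\alpha_j=\alpha$ is constant for large $j$, and $\theta-\alpha\in\bigcap_j\widehat{\mathcal E}_j=0$.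

(b) The restriction of the functional to $H^0(\mathcal M(jP))$ is given by some $\theta_j$, and $\theta_{j+1}-\theta_j\in\Gamma(Y,\mathcal E)+\widehat{\mathcal E}_j$. Elements of $\Gamma(Y,\mathcal E)$ pair to zero with all of $\Gamma(Y,\mathcal M)$ by the residue theorem. So we may modify $\theta_1,\theta_2,\dots$ successively by such elements to get $\theta_{j+1}-\theta_j\in\widehat{\mathcal E}_j$ for all $j\ge0$. The limit $\theta$ exists in $\widehat{\mathcal E}$ and satisfies $\theta-\theta_j\in\widehat{\mathcal E}_j$, so it agrees with $\theta_j$ on $H^0(\mathcal M(jP))$ for every $j$.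
\end{proof}

\begin{lemma}\label{lem:indep}
Let $Z_1,\dots,Z_l\in k((\tau))$ have differentials that are rational $1$-forms on $X$, and suppose that they are $k$-linearly independent modulo $k(X)$. Then $1,Z_1,\dots,Z_l$ are linearly independent over $k(X)$.
\end{lemma}

\begin{proof}
Fix a nonconstant $\xi\in k(X)$ and let $\partial$ be the derivation of $k((\tau))$ with $dG=(\partial G)\,d\xi$. It preserves $k(X)$, its kernel is $k$, and $\partial Z_j\in k(X)$. Suppose that there is a nontrivial relation $a_0+\sum_ja_jZ_j=0$ over $k(X)$. Some $a_j$ with $j\ge1$ is nonzero. Choose a relation in which the number of such $j$ is positive and minimal, and normalize one of them to $a_{j_0}=1$. Applying $\partial$ gives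
\[
\Bigl(\partial a_0+\sum_ja_j\,\partial Z_j\Bigr)+\sum_{j\ne j_0}(\partial a_j)Z_j=0,
\]
a relation over $k(X)$ involving fewer of the $Z_j$. By minimality it involves none, so $\partial a_j=0$ and $a_j\in k$ for all $j\ge1$. Then $\sum_ja_jZ_j=-a_0\in k(X)$ contradicts the hypothesis.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:onto}]
\emph{A fixed pair $x$.} We claim that $\Gamma(Y,\mathcal L(-Q))$ maps onto $\operatorname{Hom}(W,k^{2g+1})$. Let $y_1,\dots,y_w$ be a basis of $W$. A functional on $\operatorname{Hom}(W,k^{2g+1})$ has the form $\phi\mapsto\sum_i\ell_i(\phi(y_i))$ with functionals $\ell_i$ on $k^{2g+1}$. Suppose that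
\begin{equation}\label{eq:kill}
\sum_i\ell_i(\Phi_x(uy_i))=0\qquad\text{for all }u\in\Gamma(Y,\mathcal L(-Q)).
\end{equation}
We must show that all $\ell_i$ vanish. The map $\Phi_x$ is onto on $\Omega_0$, since $c$ is onto and functions on the affine curve $Y$ take arbitrary values at $x_1,x_2$. So it suffices to show that the functionals $L_i=\ell_i\circ\Phi_x$ on $\Omega_0$ vanish.

By Lemma~\ref{lem:duality}(b) with $\mathcal M=\omega$, $L_i(\eta)=\operatorname{Res}_P(G_i\eta)$ with $G_i\in k((\tau))$. For $h\in\Gamma(Y,\mathcal O(-x_1-x_2))$ we have $\Phi_x(dh)=0$, so $0=\operatorname{Res}_P(G_i\,dh)=-\operatorname{Res}_P(h\,dG_i)$. Lemma~\ref{lem:duality}(a) with $\mathcal M=\mathcal O(-x_1-x_2)$ gives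
\[
dG_i\in\Gamma(Y,\omega(x_1+x_2)).
\]
Condition \eqref{eq:kill} reads $\operatorname{Res}_P(u\sum_iy_iG_i)=0$, and Lemma~\ref{lem:duality}(a) with $\mathcal M=\mathcal L(-Q)$, $\mathcal E=\mathcal L(Q)$ shows that $\sum_iy_iG_i$ is a rational section of $\mathcal L$.

Choose $Z_1,\dots,Z_l$ in the $k$-span of the $G_i$ that form a basis of this span modulo $k(X)$, and write $G_i=\sum_jc_{ij}Z_j+h_i$ with $c_{ij}\in k$, $h_i\in k(X)$. Dividing by a nonzero rational section $e$ of $\mathcal L$, we find $\sum_j\bigl(\sum_ic_{ij}y_i/e\bigr)Z_j\in k(X)$. By Lemma~\ref{lem:indep}, $\sum_ic_{ij}y_i=0$ for all $j$. The $y_i$ are independent over $k$, so all $c_{ij}=0$ and $G_i\in k(X)$. A pole of $G_i$ would give a pole of order $\ge2$ of $dG_i$, which has at most simple poles on $Y$; hence $G_i$ is regular on $Y$. Then $G_i\eta$ is regular on $Y$ for $\eta\in\Omega_0$, and $L_i(\eta)=0$ by the residue theorem. This proves the claim. Since the target is finite-dimensional, some $H^0(\mathcal L(NP-Q))$ already maps onto it.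

\emph{Uniformity in $x$.} Fix $N$ and bases of $H^0(\mathcal L(NP-Q))$ and $W$. The matrix of the map has entries $c_j(uy)$ and $\gamma(uy)(x_1)-\gamma(uy)(x_2)$, which are regular functions of $x$. So the set $O_N$ of pairs for which the map is onto is open in $(Y^\circ\times Y^\circ)\setminus\Delta$, where $\Delta$ is the diagonal. The $O_N$ increase with $N$ and cover this Noetherian space, so $O_{N_0}$ is the whole space for some $N_0$.
\end{proof}

\section{Rational parametrization of the solutions}\label{sec:rational}

For a single quadratic form $q$ with bilinear form $b$, $q(u)=b(u,u)$, one rational zero produces all the others. If $q(y_0)=0$, then $q(u+\mu y_0)=q(u)+2\mu b(u,y_0)$ is linear in $\mu$, and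
\[
u\mapsto u-\frac{q(u)}{2b(u,y_0)}\,y_0
\]
maps the open set $b(u,y_0)\ne0$ onto its intersection with the quadric, fixing that intersection pointwise. For $2g$ forms the vector $y_0$ is replaced by a subspace $W_0$ of dimension $2g$ on which all the bilinear forms vanish, and division by $b(u,y_0)$ by the inversion of a $2g\times2g$ matrix. The existence of $W_0$ over $K$ is the place where the arithmetic of $K$ enters.

\begin{lemma}[Tsen--Lang--Nagata]\label{lem:tsen}
Any $\rho$ quadratic forms over $K_j=\mathbb C(t_1,\dots,t_j)$ in $\nu>2^j\rho$ variables have a nontrivial common zero over $K_j$.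
\end{lemma}

\begin{proof}
For $j=0$: $\rho$ hypersurfaces in $\mathbb P^{\nu-1}_{\mathbb C}$ meet when $\nu-1\ge\rho$. For $j\ge1$, clear denominators so that the coefficients lie in $K_{j-1}[t_j]$ and have degree $\le\delta$. Substitute $x_i=\sum_{l=0}^Dx_{il}t_j^l$ with new variables $x_{il}$. Each form becomes a polynomial in $t_j$ of degree $\le2D+\delta$, and equating its coefficients to zero gives in total at most $\rho(2D+\delta+1)$ quadratic forms over $K_{j-1}$ in $\nu(D+1)$ variables. The difference $\nu(D+1)-2^{j-1}\rho(2D+\delta+1)$ is linear in $D$ with leading coefficient $\nu-2^j\rho>0$, so it is positive for large $D$. By induction there is a nontrivial solution $(x_{il})$, and the polynomials $x_i$ are not all zero.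
\end{proof}

We look for $W_0$ among sections vanishing at $Q$. Such sections lie in $U^\varepsilon_N$ for both $\varepsilon$, and adding them to $u$ does not change the leading term of $u$ at $Q$.

\begin{lemma}\label{lem:isotropic}
There is a $K$-subspace $W_0\subset\Gamma(Y,\mathcal L(-Q))$ of dimension $2g$ with $c(yy')=0$ for all $y,y'\in W_0$.
\end{lemma}

\begin{proof}
We build such subspaces $V_j$ of dimension $j=0,1,2,\dots$, starting with $V_0=0$. Given $V_j$, the subspace $\{v:c(vy)=0\text{ for all }y\in V_j\}$ has finite codimension in the infinite-dimensional space $\Gamma(Y,\mathcal L(-Q))$. It therefore contains a subspace $V'$ of dimension $2^{n-1}\cdot2g+1$ with $V'\cap V_j=0$. By Lemma~\ref{lem:tsen}, applied to the $2g$ forms $c_i(v^2)$ over $K=K_{n-1}$, some nonzero $v\in V'$ has $c(v^2)=0$. Then $V_{j+1}=V_j\oplus Kv$ has the required property, since $c(yy')$, $c(vy)$ and $c(v^2)$ all vanish.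
\end{proof}

Enlarge $W_0$ to any $K$-subspace $W\subset\Gamma(Y,\mathcal L(-Q))$ of dimension $w=4g+5$; the larger space serves only the dimension count of Section~\ref{sec:count}, where the number is explained. Fix $N_1$ with $W\subset H^0(\mathcal L(N_1P-Q))$, let $N_0$ be as in Proposition~\ref{prop:onto} for $W$, and put
\[
N_2=\max(N_0,\,N_1+1,\,g+3).
\]
Fix $N\ge N_2$ and $\varepsilon\in\{0,1\}$, and let $U=U_N^\varepsilon$, $d=\dim U$, regarded as an affine space over $k$ with its set $U(K)$ of $K$-points. Then $W\subset H^0(\mathcal L(NP-Q))\subset U$. Let $U^\circ\subset U$ be the open set of all $u$ such that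
\begin{itemize}
\item[(i)] $u$ generates $\mathcal L(NP+\varepsilon Q)$ at $P$ and at $Q$, and
\item[(ii)] the map $W_0\to k^{2g}$, $y\mapsto c(uy)$, is an isomorphism.
\end{itemize}
Condition (i) defines a nonempty open set by Lemma~\ref{lem:U}(b). So does (ii): by Proposition~\ref{prop:onto}, followed by the projection $k^{2g+1}\to k^{2g}$ and restriction to $W_0$, every linear map $W_0\to k^{2g}$ is of the form $y\mapsto c(uy)$. Hence $U^\circ\ne\emptyset$. Put $Z^\circ=\{s\in U^\circ:c(s^2)=0\}$.

\begin{lemma}\label{lem:dense}
The set $Z^\circ$ is nonempty and irreducible of dimension $\ge d-2g$, and $Z^\circ(K)$ is Zariski dense in $Z^\circ$.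
\end{lemma}

\begin{proof}
For $u\in U^\circ$ let $y(u)\in W_0$ be the unique solution of $2c(u\,y(u))=-c(u^2)$, and put $\psi(u)=u+y(u)$. By Cramer's rule $\psi$ is a morphism, and it takes $K$-points to $K$-points because $c$, $W_0$ and $U$ are defined over $K$. Elements of $W_0$ have pole order $\le N_1<N$ at $P$ and vanish at $Q$, so $\psi(u)$ satisfies (i). By isotropy $c(\psi(u)y')=c(uy')$ for $y'\in W_0$, so $\psi(u)$ satisfies (ii), and
\[
c(\psi(u)^2)=c(u^2)+2c(u\,y(u))+c(y(u)^2)=0 .
\]
Thus $\psi$ maps $U^\circ$ to $Z^\circ$. If $s\in Z^\circ$, then $y(s)=0$ and $\psi(s)=s$, so $\psi$ is onto. As the image of the irreducible variety $U^\circ$, the set $Z^\circ$ is nonempty and irreducible. Since $K$ is infinite, $U^\circ(K)$ is dense in $U^\circ$, so its image, which lies in $Z^\circ(K)$, is dense in $Z^\circ$. Finally $Z^\circ$ is cut out in $U^\circ$ by $2g$ equations, which gives the dimension bound.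
\end{proof}

\section{General solutions have simple critical behavior}\label{sec:count}

Every $s\in Z^\circ$ satisfies (E) and (P). It remains to avoid the sets where (Z) fails:
\begin{align*}
R_1&=\{s\in Z^\circ:\ s\text{ has a multiple zero at some point of }Y^\circ\},\\
R_2&=\{s\in Z^\circ:\ s(x_1)=s(x_2)=0,\ \Phi_x(s^2)=0\text{ for some }x_1\ne x_2\text{ in }Y^\circ\}.
\end{align*}
The expected count is simple. For $R_1$, a double zero at a given point costs $2$ conditions and moving the point gains $1$. For $R_2$, two given zeros cost $2$, equality of the values costs $1$, and moving the points gains $2$. Each set should have codimension at least $1$. The difficulty is that the conditions have to be independent of the $2g$ quadrics. They are independent at every $s$ where the linearized equations are onto on sections with the prescribed zeros, and Proposition~\ref{prop:onto} makes the remaining $s$ negligible.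

We use two general facts.
\begin{itemize}
\item[($\alpha$)] If $T$ is a variety and $I\subset T\times V$ is constructible, with $V$ an affine space and all fibers over $T$ of dimension $\le\delta$, then the image of $I$ in $V$ is constructible of dimension $\le\dim T+\delta$. This follows from Chevalley's theorem and the theorem on fiber dimension.
\item[($\beta$)] The non-surjective maps in $\operatorname{Hom}(k^a,k^b)$ form a closed set of codimension $\ge a-b+1$, empty if $b=0$. Indeed, $\phi$ is not onto if and only if $\ell\circ\phi=0$ for some $[\ell]\in\mathbb P^{b-1}$; for fixed $\ell$ this is a subspace of codimension $a$, and ($\alpha$) applies.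
\end{itemize}

\begin{lemma}\label{lem:count}
The set $R_1\cup R_2$ is contained in a closed subset of $U$ of dimension $\le d-2g-1$.
\end{lemma}

\begin{proof}
We treat both sets together. For $i=1,2$ define a variety $T_i$ of dimension $i$ and, for $x\in T_i$, a divisor $D_x$ of degree $2$ and a linear map $\Psi_x:\Omega_\varepsilon\to k^{b_i}$ with $b_i=2g+i-1$:
\[
T_1=Y^\circ,\ \ D_x=2x,\ \ \Psi_x=c;\qquad T_2=(Y^\circ\times Y^\circ)\setminus\Delta,\ \ D_x=x_1+x_2,\ \ \Psi_x=\Phi_x .
\]
If $s\in R_i$, there is $x\in T_i$ with $s\in U(-D_x)$ and $\Psi_x(s^2)=0$. In both cases the linear map $U\to\operatorname{Hom}(W,k^{b_i})$, $u\mapsto\Psi_x(u\,\cdot)$, is onto by Proposition~\ref{prop:onto} (for $i=1$, after projecting to $k^{2g}$). Let $\operatorname{ev}_x:W\to H^0(\mathcal L|_{D_x})\cong k^2$ be the restriction map and $W(-D_x)$ its kernel, of dimension $\ge w-2$.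

\emph{Degenerate pairs.} Let $I\subset T_i\times U$ be the set of $(x,u)$ such that $\Psi_x(u\,\cdot):W(-D_x)\to k^{b_i}$ is not onto. The rank of $(\Psi_x(u\,\cdot),\operatorname{ev}_x)$ on $W$ is the rank of $\operatorname{ev}_x$ plus the rank of $\Psi_x(u\,\cdot)$ on $\ker\operatorname{ev}_x$, so $I$ is given by
\[
\operatorname{rk}(\Psi_x(u\,\cdot),\operatorname{ev}_x)<b_i+\operatorname{rk}\operatorname{ev}_x .
\]
Locally on $T_i$ these are ranks of matrices whose entries are regular in $(x,u)$: in a local trivialization of $\mathcal L$ and a local coordinate, $\operatorname{ev}_x$ records the values at $x_1,x_2$, or the value and first derivative at $x$. Hence $I$ is constructible. For fixed $x$ the linear map $U\to\operatorname{Hom}(W,k^{b_i})\to\operatorname{Hom}(W(-D_x),k^{b_i})$ is onto, so by ($\beta$) the fiber of $I$ over $x$ has codimension $\ge(w-2)-b_i+1=2g+5-i$ in $U$. By ($\alpha$) the image $B_i$ of $I$ in $U$ has dimension $\le d-(2g+5-i)+i\le d-2g-1$. For $i=2$ the last inequality is an equality, and this dictates the choice $w=4g+5$.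

\emph{Nondegenerate pairs.} Let $J\subset T_i\times U$ be the set of $(x,s)\notin I$ with $s\in U(-D_x)$ and $\Psi_x(s^2)=0$. The last two conditions are closed, being locally the vanishing of regular functions of $(x,s)$, so $J$ is constructible, and $R_i\subset B_i\cup\operatorname{image}(J)$. Fix $x$ and consider $q:U(-D_x)\to k^{b_i}$, $q(s)=\Psi_x(s^2)$, whose source has dimension $d-2$ by Lemma~\ref{lem:U}(c). At a point $s$ of the fiber of $J$ over $x$, the differential $v\mapsto2\Psi_x(sv)$ is onto, already on $W(-D_x)\subset U(-D_x)$. So $q$ is smooth at $s$, and $q^{-1}(0)$ has dimension $d-2-b_i$ at $s$. Thus the fibers of $J$ have dimension $\le d-2-b_i$, and by ($\alpha$) the image of $J$ has dimension $\le d-2-b_i+i=d-2g-1$.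

The union of the closures of the four constructible sets is the required closed subset.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $K,X,P,Q,\mathcal L$ from Proposition~\ref{prop:fibration}; $K$ is algebraically closed in $F$ because $X$ is geometrically integral. Let $N\ge N_2$ and $\varepsilon\in\{0,1\}$. By Lemmas~\ref{lem:dense} and~\ref{lem:count}, $R_1\cup R_2$ lies in a proper closed subset of $Z^\circ$, and $Z^\circ(K)$ is dense, so there is $s\in Z^\circ(K)\setminus(R_1\cup R_2)$. Since $c(s^2)=0$, we have $s^2=df$ with $f=\gamma(s^2)\in\mathcal O_\varepsilon\subset F$.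

By (i), $df$ generates $\omega(2NP+2\varepsilon Q)$ at $P$ and $Q$. So $f$ has a pole of order exactly $2N-1\ge5$ at $P$ and a simple pole at $Q$ if $\varepsilon=1$; it has no other poles; and if $\varepsilon=0$ it is regular and unramified at $Q$. Hence the ramified points over finite values are the zeros of $s$ on $Y^\circ$. These are simple because $s\notin R_1$, so $df$ has double zeros there and the ramification index is $3$. For two of them, $\Phi_x(s^2)=(0,f(x_1)-f(x_2))\ne0$ because $s\notin R_2$, so they lie over different branch points. Proposition~\ref{prop:criterion} gives $[F:K(f)]=m=2N-1+\varepsilon$ and shows that both groups are $A_m$. As $N\ge N_2$ and $\varepsilon$ vary, $m$ takes every value $\ge2N_2-1$. The theorem holds with $M(F)=2N_2-2$.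
\end{proof}

\section{The ground field and the constant $M(F)$}\label{sec:complements}

The results of this section are not used above.

\subsection*{Other ground fields}
Theorem~\ref{thm:main} holds, with the same proof, when $\mathbb C$ is replaced by any algebraically closed field $k_0$ of characteristic $0$. The properties of $\mathbb C$ that were used are resolution of singularities, Bertini's theorem and generic smoothness (characteristic $0$), the divisibility of $\operatorname{Pic}^0$ of a curve (for $n=1$), the case $j=0$ of Lemma~\ref{lem:tsen} ($k_0$ algebraically closed), and the facts that $k_0$ is infinite and that all its elements are squares.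

\subsection*{Rational fields}

\begin{proposition}\label{prop:rational}
For every $F$ the degree $m=2$ is impossible in the Problem, so $M(F)\ge2$ always. If $F\simeq\mathbb C(x_1,\dots,x_n)$, the set of $m\ge1$ for which $F$ has a purely transcendental subfield $L$ of transcendence degree $n$ with $[F:L]=m$ and $\operatorname{Mon}(F/L)=A_m$ is exactly $\{1\}\cup\{m\ge3\}$, so the optimal constant is $M(F)=2$.
\end{proposition}

\begin{proof}
An extension of degree $2$ has group $S_2\ne A_2$. For $F=\mathbb C(x_1,\dots,x_n)$ and $m=1$ take $L=F$. Let $m\ge3$. It suffices to find $f\in\mathbb C(x_1)$ of degree $m$ with group $A_m$ over $\mathbb C(f)$: adjoining the indeterminates $x_2,\dots,x_n$ changes neither the degree nor the group, so $L=\mathbb C(f,x_2,\dots,x_n)$ works.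

By Riemann's existence theorem, permutations $\sigma_1,\dots,\sigma_l\in S_m$ with product $1$ that generate a transitive group $G$ are the local monodromies of a connected cover of $\mathbb P^1$ of degree $m$ with monodromy group $G$. Define the index of a permutation as $m$ minus its number of cycles. By Riemann--Hurwitz the cover has genus $0$, and so function field $\mathbb C(x_1)$, exactly when the indices add up to $2m-2$. We use that multiplying a permutation by a transposition $(i\;j)$ joins the cycles of $i$ and $j$ if they differ and splits their common cycle in two otherwise, and that a $3$-cycle on $\{i,j,l\}$ is the product of $(i\;j)$ and $(i\;l)$ in one of the two orders.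

For $m$ odd take the $(m-1)/2$ cycles $(1\,2\,3),(3\,4\,5),\dots,(m-2\;\,m-1\;\,m)$ and the inverse of their product. Each new factor $(i\;\,i+1\;\,i+2)$ joins the two fixed points $i+1,i+2$ to the cycle of $i$, so the product is an $m$-cycle, and the total index is $(m-1)+(m-1)$.

For $m$ even take the $(m-2)/2$ such cycles on $\{1,\dots,m-1\}$, whose product is an $(m-1)$-cycle, then one $3$-cycle $(a\;b\;m)$ with $a\ne b$ in $\{1,\dots,m-1\}$, and then the inverse of the total product. Write $(a\;b\;m)$ as a product of the transpositions $(a\;m)$ and $(b\;m)$. The first joins $m$ to the $(m-1)$-cycle, and the second splits the resulting $m$-cycle. So the total product has two cycles and index $m-2$, and the total index is $2\cdot\frac m2+(m-2)=2m-2$.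

In both cases the group is transitive and generated by $3$-cycles, so it is $A_m$ by Lemma~\ref{lem:3cycles}.
\end{proof}

\subsection*{No bound in terms of $n$}
The \emph{gonality} $\operatorname{gon}(C)$ of a complex curve $C$ is the least degree of a nonconstant rational function on $C$.

\begin{proposition}\label{prop:gonality}
Let $C$ be a complex curve and $F=\mathbb C(C)(y_2,\dots,y_n)$ with indeterminates $y_i$. If $L\subset F$ is purely transcendental with $[F:L]=m$, then $m\ge\operatorname{gon}(C)$. Hence $M(F)\ge\operatorname{gon}(C)-1$.
\end{proposition}

Smooth plane curves of degree $\delta\ge3$ have gonality $\delta-1$, so $M(F)$ is unbounded for each fixed $n$.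

\begin{proof}
For $n=1$ this is the definition. Let $n\ge2$. The plan is to find a curve that covers a line with degree $\le m$ and also dominates $C$, and to push a function forward to $C$.

The inclusion $L\subset F$ gives a dominant rational map $\pi:C\times\mathbb P^{n-1}\dashrightarrow\mathbb P^n$ of degree $m$. The normalization of $\mathbb P^n$ in $F$ is finite over $\mathbb P^n$ and birational to $C\times\mathbb P^{n-1}$. Removing from $\mathbb P^n$ the branch locus and the image of the closed set outside which the birational map is an isomorphism onto an open set, we obtain dense open sets $V\subset\mathbb P^n$ and $\mathcal U\subset C\times\mathbb P^{n-1}$ such that $\pi:\mathcal U\to V$ is finite \'etale of degree $m$.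

Fix $v\in V$. For each line $\ell\ni v$, every component of $\pi^{-1}(\ell\cap V)\subset\mathcal U$ is finite \'etale over $\ell\cap V$, hence maps onto it and contains a point over $v$. Every point of $\mathcal U$ lies on such a component, since every point of $V$ lies on a line through $v$. If the projection to $C$ were constant on all these components, its values on $\mathcal U$ would lie in the finite set of its values on $\pi^{-1}(v)$; but $\mathcal U$ dominates $C$. So some component, of degree $\le m$ over a line, maps nonconstantly to $C$. Its smooth completion $D$ is a finite cover of $C$ and carries a nonconstant function $h$ of degree $\le m$.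

The coefficients of the characteristic polynomial of $h$ over $\mathbb C(C)$ are, up to sign, the elementary symmetric functions of the conjugates of $h$. One of them, say $\kappa$, is nonconstant, since otherwise $h$ would be algebraic over $\mathbb C$. Let $c\in C$, and extend the order at $c$ to an algebraic closure of the completion of $\mathbb C(C)$ at $c$. A point of $D$ over $c$ with ramification index $e$, at which $h$ has pole order $\pi_0\geq 0$, contributes $e$ conjugates of $h$, each of pole order at most $\pi_0/e$. Each term of $\kappa$ is a product of distinct conjugates, so the pole order of $\kappa$ at $c$ is at most the sum of the pole orders of $h$ at the points over $c$. Summing over $c$ gives $\deg\kappa\le\deg h\le m$, and $\operatorname{gon}(C)\le m$. Thus no degree $m<\operatorname{gon}(C)$ occurs, and $M(F)\ge\operatorname{gon}(C)-1$.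
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Sonia Brivio and Gian Pietro Pirola, \emph{Alternating groups and rational functions on surfaces}, arXiv:math/0401107 (2004).

\end{thebibliography}
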